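# A fast, loud Ornstein–Uhlenbeck process and invariant means on finite energy path and loop groups

## 1. The Ornstein–Uhlenbeck process with a rate and an amplitude

Let $E$ be a finite-dimensional Euclidean space and let $m,\tau>0$. The object on which everything turns is the stationary Ornstein–Uhlenbeck process $\xi=\xi^{m,\tau}$ on $\mathbb I=[0,1]$ in $E$. This is the continuous centered Gaussian process with
$$\mathbb E\,\langle\xi(s),x\rangle\langle\xi(t),y\rangle=\tau^2e^{-m|t-s|}\langle x,y\rangle\qquad(x,y\in E). \tag{1}$$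
It exists: if $W$ is a standard Brownian motion in $E$, put $\xi(t)=\tau e^{-mt}W(e^{2mt})$. For $s\le t$ the covariance in each coordinate is $\tau^2e^{-m(s+t)}e^{2ms}=\tau^2e^{-m(t-s)}$, and different coordinates are independent.

There are two dials. The amplitude $\tau$ says how large $\xi(t)$ is: $\xi(t)\sim N(0,\tau^2I)$ for every $t$. The rate $m$ says how fast the process forgets: the correlation between times $s$ and $t$ is $e^{-m|t-s|}$.

We shall transform $\xi$ by a shift and a time-dependent rotation,
$$\xi\longmapsto a+A\xi,\qquad a:\mathbb I\to E,\quad A:\mathbb I\to O(E),$$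
and ask how far the law moves. We need a distance. For Borel probability measures put
$$\|\mu-\nu\|=\sup_B|\mu(B)-\nu(B)| .$$
Recall the following textbook facts.

* For bounded Borel $\varphi$, $\ \big|\int\varphi\,d\mu-\int\varphi\,d\nu\big|\le2\|\varphi\|_\infty\|\mu-\nu\|$.
* Taking images under a Borel map does not increase $\|\mu-\nu\|$; under a bijection that is Borel in both directions it preserves it.
* $\|\mu\times\sigma-\nu\times\sigma\|\le\|\mu-\nu\|$ for a probability measure $\sigma$ (slice a Borel set and use Fubini).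
* With $\mathrm{KL}(\mu|\nu)=\int\log\frac{d\mu}{d\nu}\,d\mu$ (and $+\infty$ if $\mu\not\ll\nu$), Pinsker's inequality says $\|\mu-\nu\|^2\le\frac12\mathrm{KL}(\mu|\nu)$.
* $\mathrm{KL}\big(N(b,cI)\,|\,N(b',cI)\big)=\dfrac{|b-b'|^2}{2c}$. Indeed the log-ratio of densities at $x$ is $(|x-b'|^2-|x-b|^2)/2c$, whose expectation under $N(b,cI)$ is $|b-b'|^2/2c$.
* Chain rule: the density of a vector $(\eta_0,\dots,\eta_n)$ is the product of the density of $\eta_0$ and the conditional densities of $\eta_{k+1}$ given $(\eta_0,\dots,\eta_k)$. Taking logarithms of ratios and expectations, $\mathrm{KL}$ of two joint laws is the $\mathrm{KL}$ of the laws of the first coordinates plus the sum over $k$ of the expected $\mathrm{KL}$ of the conditional laws of coordinate $k+1$, the expectation being under the first law.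

**Example (two times).** Look at $\xi$ only at times $0$ and $h$, and put $\rho=e^{-mh}$. By (1), $\zeta=\xi(h)-\rho\xi(0)$ is independent of $\xi(0)$ with law $N(0,\tau^2(1-\rho^2)I)$. So, given $\xi(0)=x$, $\xi(h)\sim N(\rho x,\tau^2(1-\rho^2)I)$.

Shift both values by $a\in E$. The new first value $\eta_0$ has law $N(a,\tau^2I)$, and given $\eta_0$ the second has mean $a+\rho(\eta_0-a)$ instead of $\rho\eta_0$. The difference is $(1-\rho)a$. By the chain rule the cost is
$$\mathrm{KL}=\frac{|a|^2}{2\tau^2}+\frac{(1-\rho)^2|a|^2}{2\tau^2(1-\rho^2)} ,$$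
which a large $\tau$ makes small.

Now instead rotate only the second value by $R\in O(E)$. Given the first value $x$, the second has mean $\rho Rx$ instead of $\rho x$ (its covariance does not change). Since $x\sim N(0,\tau^2I)$, we have $\mathbb E|(R-1)x|^2=\tau^2\|R-1\|_{HS}^2$, and
$$\mathrm{KL}=\frac{\rho^2\,\|R-1\|_{HS}^2}{2(1-\rho^2)} .$$
The amplitude has canceled: no choice of $\tau$ helps. What helps is $\rho\to0$, that is, $m\to\infty$.

So a large amplitude hides shifts, and a fast rate hides rotations. Section 5 shows that both happen at once, for all times, if $m=\tau\to\infty$. What this is good for is the subject of the next two sections: $\xi$ will be the logarithmic derivative of a random path in a compact group, and left multiplication of paths will become exactly a map $\xi\mapsto a+A\xi$.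

## 2. Finite energy paths in the coordinates $f(0)$ and $\partial^{log}f$

Let $K$ be a compact Lie group, realized as a matrix subgroup of an orthogonal group $O(N)$, with Lie algebra $\mathfrak k$ carrying an $\mathrm{Ad}$-invariant inner product. Put $d=\dim\mathfrak k$. The letter $C$ denotes constants that depend only on $K$ and this inner product.

**Definition (path and loop groups).** For an absolutely continuous $f:\mathbb I\to K$ the right logarithmic derivative is $\partial^{log}f(t)=f'(t)f(t)^{-1}\in\mathfrak k$, defined for almost every $t$. For $1\le p<\infty$, $P_p=W^{1,p}(\mathbb I,K)$ is the group, under pointwise multiplication, of those $f$ with $\partial^{log}f\in L^p$, and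
$$\Lambda_p=\{f\in P_p:\ f(0)=f(1)\}.$$
The topology on $P_p$ is the one transported by $f\mapsto(f(0),\partial^{log}f)$ to $K\times L^p(\mathbb I,\mathfrak k)$. The finite energy groups are $H^1(\mathbb I,K)=P_2$ and $H^1(\mathbb S^1,K)=\Lambda_2$.

**Definition ($H^2$-paths and $H^2$-loops).** An $H^2$-path is an $f\in P_2$ with $\partial^{log}f$ absolutely continuous with square-integrable derivative. An $H^2$-loop is a loop in $\Lambda_2$ that is of Sobolev class $H^2$ as a map $\mathbb S^1\to K$.

**Example.** For $X\in\mathfrak k$ the path $f(t)=\exp(tX)$ has $\partial^{log}f\equiv X$ and is an $H^2$-path. For $K=SO(2)$ and $f(t)=$ rotation by the angle $\max(0,t-\frac12)$, $\partial^{log}f$ is the indicator of $[\frac12,1]$ (after identifying $\mathfrak k=\mathbb R$). So $f\in H^1(\mathbb I,K)$, but $f$ is not an $H^2$-path.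

Write $u=\partial^{log}f$ and $w=\partial^{log}g$. We need five facts.

**Fact 1 (products and inverses).**
$$\partial^{log}(fg)=u+\mathrm{Ad}_fw,\qquad\partial^{log}(f^{-1})=-\mathrm{Ad}_{f^{-1}}u. \tag{2}$$
Indeed $(f'g+fg')g^{-1}f^{-1}=u+fwf^{-1}$, and $(f^{-1})'f=-f^{-1}f'f^{-1}f=-f^{-1}uf$. Since each $\mathrm{Ad}_k$ is an isometry of $\mathfrak k$, these lie in $L^p$ if $u,w$ do, so $P_p$ is a group.

**Fact 2 (uniform control).** $(f^{-1}g)'=-f^{-1}uf f^{-1}g+f^{-1}wg=f^{-1}(w-u)g$. Since $f(t),g(t)$ are orthogonal matrices, in operator norm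
$$\|f(t)-g(t)\|=\|1-f(t)^{-1}g(t)\|\le\|f(0)-g(0)\|+C\|u-w\|_{L^1}. \tag{3}$$

**Fact 3 (coordinates).** $f\mapsto(f(0),u)$ is a bijection onto $K\times L^p(\mathbb I,\mathfrak k)$. Given $k\in K$ and $u\in L^p\subset L^1$, the linear equation $f'=uf$, $f(0)=k$, has a unique absolutely continuous matrix solution, and $f^{\top}f$ is constant because $u$ is skew-symmetric, so $f$ takes values in $O(N)$. If $u$ is a step function, $f$ is piecewise a product of exponentials of elements of $\mathfrak k$ with an element of $K$, so $f$ takes values in $K$. In general choose step functions $u_n\to u$ in $L^1$; by (3), applied in $O(N)$, the solutions converge uniformly, and $K$ is closed.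

It follows that $P_p$ is a Polish group. It is homeomorphic to the Polish space $K\times L^p$. If $f_n\to f$ and $g_n\to g$ in $P_p$, then the convergence is uniform by (3), so $\mathrm{Ad}_{f_n}\to\mathrm{Ad}_f$ uniformly and
$$\|\mathrm{Ad}_{f_n}w_n-\mathrm{Ad}_fw\|_p\le\|w_n-w\|_p+\|\mathrm{Ad}_{f_n}-\mathrm{Ad}_f\|_\infty\|w\|_p\to0 .$$
With (2) this gives continuity of multiplication, and of inversion in the same way. The subgroup $\Lambda_p$ is closed, since $f\mapsto f(0)$ and $f\mapsto f(1)$ are continuous by (3).

**Fact 4 (the rotation $\mathrm{Ad}_s$).** Let $s\in P_p$ and $v=\partial^{log}s$. Then $\mathrm{Ad}_s$ is an absolutely continuous path in $O(\mathfrak k)\subset\mathrm{End}(\mathfrak k)$, and differentiating $sXs^{-1}$ gives $(\mathrm{Ad}_s)'=\mathrm{ad}(v)\,\mathrm{Ad}_s$. As $\mathrm{Ad}_s$ is orthogonal, $\|(\mathrm{Ad}_s)'\|_{HS}=\|\mathrm{ad}\,v\|_{HS}\le C|v|$.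

**Fact 5 ($H^2$-loops are $H^2$-paths).** If $f:\mathbb S^1\to K$ is of class $H^2$, then on $\mathbb I$ the function $f'f^{-1}$ is absolutely continuous with derivative $f''f^{-1}-(f'f^{-1})^2\in L^2$. So an $H^2$-loop is an $H^2$-path with $f(0)=f(1)$.

By (2), in coordinates, left multiplication by $s\in P_p$ with $v=\partial^{log}s$ is
$$(k,u)\longmapsto\big(s(0)k,\ v+\mathrm{Ad}_su\big). \tag{4}$$
This is the shift-and-rotation of Section 1, with $a=v$ and $A=\mathrm{Ad}_s$. Right multiplication is $(k,u)\mapsto(ks(0),u+\mathrm{Ad}_fv)$, where $f$ is the solution of $f'=uf$. It depends on $u$ in a nonlinear way, and we shall never attack it directly.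

For measures on a group, $s\mu$ and $\mu s$ are the images of $\mu$ under $x\mapsto sx$ and $x\mapsto xs$, and $\check\mu$ is the image under $x\mapsto x^{-1}$. If $U$ is a random element of $L^p(\mathbb I,\mathfrak k)$ and $\mu=\mathrm{Haar}_K\times\mathrm{Law}(U)$ on $P_p\cong K\times L^p$, then by (4) and the invariance of Haar measure $s\mu=\mathrm{Haar}_K\times\mathrm{Law}(v+\mathrm{Ad}_sU)$, so
$$\|s\mu-\mu\|\le\|\mathrm{Law}(v+\mathrm{Ad}_sU)-\mathrm{Law}(U)\|. \tag{5}$$

## 3. Means invariant under smoother paths: statements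

**Definition (mean).** For a topological group $G$ let $B(G)$ be the space of bounded Borel functions $G\to\mathbb R$. A mean is a positive linear functional $m$ on $B(G)$ with $m(1)=1$. It is left invariant under a subgroup $S$ if $m(\varphi(s\,\cdot))=m(\varphi)$ for all $\varphi\in B(G)$, $s\in S$, and bi-invariant under $S$ if in addition $m(\varphi(\cdot\,s))=m(\varphi)$.

**Example.** Every Borel probability measure $\nu$ gives the mean $\varphi\mapsto\int\varphi\,d\nu$, and $\int\varphi(sx)\,d\nu(x)=\int\varphi\,d(s\nu)$. On $\mathbb R$, the measures $N(0,n^2)$ satisfy $\|s N(0,n^2)-N(0,n^2)\|^2\le s^2/4n^2$ by Pinsker, where $sN(0,n^2)=N(s,n^2)$. So a limit of $\int\varphi\,dN(0,n^2)$ along a free ultrafilter is an invariant mean, although $\mathbb R$ has no invariant probability measure.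

A result of Malliavin and Malliavin states that the groups $C(\mathbb I,K)$ and $C(\mathbb S^1,K)$ of continuous paths and loops admit means on the bounded Borel functions that are bi-invariant under the $C^1$-paths, respectively the $C^1$-loops. The question, from Vladimir G. Pestov, "Amenability of finite energy path and loop groups", arXiv:2307.00403 (2023), is about finite energy: do $H^1(\mathbb I,K)$ and $H^1(\mathbb S^1,K)$, for every compact Lie group $K$, admit a mean on the bounded Borel functions that is bi-invariant, or just left invariant, under the $H^2$-paths, respectively the $H^2$-loops? The answer is yes in all four cases, whether or not $K$ is connected.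

**Theorem A.** There are explicit sequences of Borel probability measures $\nu_m$ on $H^1(\mathbb I,K)$ and $\nu'_m$ on $H^1(\mathbb S^1,K)$ such that $\|s\nu_m-\nu_m\|\to0$ and $\|\nu_ms-\nu_m\|\to0$ for every $H^2$-path $s$, and likewise for $\nu'_m$ and every $H^2$-loop $s$. Hence both groups admit means on bounded Borel functions bi-invariant (a fortiori left invariant) under $H^2$-paths, respectively $H^2$-loops.

**Theorem B.** Let $1\le p<\infty$ and $G=P_p$ or $G=\Lambda_p$. Then there is a mean on $B(G)$ that is bi-invariant under all of $G$ and invariant under inversion. For $G=\Lambda_p$ it can moreover be chosen invariant under all rotations and reflections of $\mathbb S^1$. In particular $H^1(\mathbb I,K)$ and $H^1(\mathbb S^1,K)$ admit means on all bounded Borel functions bi-invariant under the whole group.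

**Theorem C.** Let $d\ge1$ and $G=P_p$ or $\Lambda_p$, $1\le p<\infty$.

1. There is no sequence $(\mu_n)$ of Borel probability measures on $G$ with $\|s\mu_n-\mu_n\|\to0$ for all $s\in G$. So in Theorem B, unlike in Theorem A, a sequence of measures cannot suffice.
2. No countably additive Borel probability measure on $G$ is left invariant under a dense subgroup of $G$.

Part 2 tells us not to look for a single invariant measure in the path case of Theorem A: the $H^2$-paths correspond to $K\times H^1(\mathbb I,\mathfrak k)$, which is dense in $K\times L^2(\mathbb I,\mathfrak k)$. Almost invariant measures are the right target.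

## 4. Finite groups, tori, and two noises

**Finite $K$.** Then $\mathfrak k=0$, every path is constant, $P_p=\Lambda_p=K$, and the Haar measure of $K$ is the required mean.

In general we want, by (5), random elements $U$ of $L^2(\mathbb I,\mathfrak k)$ whose law hardly changes under $u\mapsto v+\mathrm{Ad}_su$, and there are two obvious candidates.

**White noise.** Finite-dimensional experience suggests a $U$ with independent $N(0,\sigma^2)$ coefficients in an orthonormal basis of $L^2(\mathbb I,\mathfrak k)$. In finite dimensions such a law is exactly invariant under orthogonal maps, and $u\mapsto\mathrm{Ad}_su$ is an orthogonal map of $L^2(\mathbb I,\mathfrak k)$. A shift by $v$ costs $\|v\|_2^2/2\sigma^2$, which is small for large $\sigma$. But if $d\ge1$ there is no such random element of $L^2$: the squared norm would be a sum of infinitely many independent copies of the square of an $N(0,\sigma^2)$ variable, which is almost surely infinite by the law of large numbers. Finite energy excludes this candidate.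

**Brownian noise.** So smooth the noise. Let $U=\sigma U_0$ with $U_0=Z+W$, where $W$ is a Brownian motion in $\mathfrak k$ starting at $0$ and $Z\sim N(0,I)$ is independent of $W$. This is continuous, hence in $L^2$. A shift by $v=\partial^{log}s$ with $s$ an $H^2$-path has, on the times $0=t_0<\dots<t_n=1$ with $h_k=t_{k+1}-t_k$, the cost
$$\frac{|v(0)|^2}{2\sigma^2}+\sum_k\frac{|v(t_{k+1})-v(t_k)|^2}{2\sigma^2h_k}\le\frac1{2\sigma^2}\Big(|v(0)|^2+\int_0^1|v'|^2\,dt\Big),$$
because the initial value and the increments are independent Gaussians. The bound does not depend on the times, and Step 1 in the proof of Lemma 1 below (the passage from finitely many times to all times) together with Pinsker turns it into $\|\mathrm{Law}(v+U)-\mathrm{Law}(U)\|\to0$ as $\sigma\to\infty$.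

This settles left invariance for paths when the identity component $K_0$ is a torus. Indeed $s(t)s(0)^{-1}\in K_0$ acts trivially on the abelian algebra $\mathfrak k$, so $\mathrm{Ad}_{s(t)}=\mathrm{Ad}_{s(0)}$ is a constant orthogonal matrix, it preserves $\mathrm{Law}(U)$, and only the shift remains.

For $K=SO(3)$ it fails. Take $s(t)=\exp(tX)$ with $X\ne0$, and $A(t)=\mathrm{Ad}_{s(t)}$. Scaling by $\sigma$ commutes with $A$, so
$$\|\mathrm{Law}(AU)-\mathrm{Law}(U)\|=\|\mathrm{Law}(AU_0)-\mathrm{Law}(U_0)\|=:\delta$$
does not depend on $\sigma$. Moreover $\delta>0$: the matrix of covariances between times $t$ and $0$ is $I$ for $U_0$ and $A(t)A(0)^\top=A(t)$ for $AU_0$, and $A(t)\ne I$ for small $t>0$ since $\mathrm{ad}X\neq0$. Finally $v+AU=A(A^{-1}v+U)$ and $A^{-1}v\in H^1(\mathbb I,\mathfrak k)$, so by the shift estimate $\|\mathrm{Law}(v+AU)-\mathrm{Law}(AU)\|\to0$, and hence $\|\mathrm{Law}(v+AU)-\mathrm{Law}(U)\|\to\delta\neq0$. (These are laws on $C(\mathbb I,\mathfrak k)$. The continuous injection into $L^2$ changes nothing, since by the Lusin–Souslin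 theorem it maps Borel sets to Borel sets.)

The amplitude cannot pay for the rotation. White noise had no rotation cost because its values at different times are independent. The Ornstein–Uhlenbeck process lies in between: it is continuous, and its values at different times become nearly independent as $m$ grows. The price is that a fast process is rougher, so shifts become more expensive, and $\tau$ must grow along with $m$. The next lemma gives the exchange rate.

## 5. The price of a shift and a rotation

**Lemma 1.** Let $a:\mathbb I\to E$ and $A:\mathbb I\to O(E)$ be absolutely continuous with square-integrable derivatives, let $\xi=\xi^{m,\tau}$ and $\eta=a+A\xi$. Then, for the laws on $C(\mathbb I,E)$, $\|\mathrm{Law}(\eta)-\mathrm{Law}(\xi)\|^2\le\kappa/2$, where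
$$\kappa=\frac{|a(0)|^2}{2\tau^2}+\frac1{\tau^2}\Big(\frac1{2m}\int_0^1|a'|^2dt+\frac m2\|a\|_\infty^2\Big)+\frac1{4m}\int_0^1\|A'\|_{HS}^2dt. \tag{6}$$

*Proof.*

**Step 1: reduction to finitely many times.** The sets in $C(\mathbb I,E)$ that depend on finitely many coordinates form an algebra that generates the Borel $\sigma$-algebra. Hence every Borel set $B$ can be approximated by such sets $B'$, with $\theta(B\,\triangle\,B')$ as small as we like for the finite measure $\theta=\mathrm{Law}(\xi)+\mathrm{Law}(\eta)$. So it suffices to bound $|\mathrm{Law}(\eta)(B')-\mathrm{Law}(\xi)(B')|$ by $\sqrt{\kappa/2}$ for sets depending on the values at times $0=t_0<\dots<t_n=1$ (adding $0$ and $1$ to the times is harmless). By Pinsker's inequality it is enough to show $\mathrm{KL}\le\kappa$ for the joint laws at these times.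

**Step 2: the conditional laws.** The aim is to make the chain rule applicable. Write $\xi_k=\xi(t_k)$, $a_k=a(t_k)$, $A_k=A(t_k)$, $\eta_k=a_k+A_k\xi_k$, $h_k=t_{k+1}-t_k$, $\rho_k=e^{-mh_k}$ and $R_k=A_{k+1}A_k^{-1}$. Let $\zeta_{k+1}=\xi_{k+1}-\rho_k\xi_k$. By (1), for $j\le k$ the covariance of $\zeta_{k+1}$ with $\xi_j$ is $\tau^2\big(e^{-m(t_{k+1}-t_j)}-e^{-mh_k}e^{-m(t_k-t_j)}\big)I=0$. So $\zeta_{k+1}$ is independent of $(\xi_0,\dots,\xi_k)$. Its covariance is $\tau^2(1-2\rho_k^2+\rho_k^2)I=\tau^2(1-\rho_k^2)I$.

Hence, given $\xi_0,\dots,\xi_k$ with $\xi_k=x$, the law of $\xi_{k+1}$ is $N(\rho_kx,\tau^2(1-\rho_k^2)I)$. For $\eta$, substitute $\xi_k=A_k^{-1}(\eta_k-a_k)$: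
$$\eta_{k+1}=a_{k+1}+A_{k+1}(\rho_k\xi_k+\zeta_{k+1})=a_{k+1}+\rho_kR_k(\eta_k-a_k)+A_{k+1}\zeta_{k+1}.$$
Since $A_{k+1}$ is orthogonal, $A_{k+1}\zeta_{k+1}$ has the same law as $\zeta_{k+1}$, and it is independent of $(\eta_0,\dots,\eta_k)$. So given $(\eta_0,\dots,\eta_k)$ the law of $\eta_{k+1}$ is $N\big(a_{k+1}+\rho_kR_k(\eta_k-a_k),\tau^2(1-\rho_k^2)I\big)$. The covariances for $\xi$ and $\eta$ agree, and only the means differ.

**Step 3: the exact value of $\mathrm{KL}$.** Evaluated at the same past $(\eta_0,\dots,\eta_k)$, the two conditional means differ by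
$$a_{k+1}+\rho_kR_k(\eta_k-a_k)-\rho_k\eta_k=(a_{k+1}-\rho_ka_k)+\rho_k(R_k-1)(\eta_k-a_k).$$
Also $\eta_0\sim N(a_0,\tau^2I)$ and $\xi_0\sim N(0,\tau^2I)$. The chain rule and the Gaussian formula give
$$\mathrm{KL}=\frac{|a_0|^2}{2\tau^2}+\sum_k\frac{\mathbb E\,\big|(a_{k+1}-\rho_ka_k)+\rho_k(R_k-1)(\eta_k-a_k)\big|^2}{2\tau^2(1-\rho_k^2)}.$$
Here $\eta_k-a_k=A_k\xi_k\sim N(0,\tau^2I)$ is centered, so the cross term vanishes and the expectation is
$$|a_{k+1}-\rho_ka_k|^2+\rho_k^2\tau^2\|R_k-1\|_{HS}^2 .$$

**Step 4: a bound independent of the times.** We use four elementary estimates.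

* $\dfrac{\rho_k^2}{1-\rho_k^2}=\dfrac1{e^{2mh_k}-1}\le\dfrac1{2mh_k}$.
* $\dfrac{(1-\rho_k)^2}{1-\rho_k^2}=\dfrac{1-\rho_k}{1+\rho_k}=\tanh(mh_k/2)\le\dfrac{mh_k}2$.
* $\|R_k-1\|_{HS}^2=\|(A_{k+1}-A_k)A_k^{-1}\|_{HS}^2=\|A_{k+1}-A_k\|_{HS}^2\le h_k\int_{t_k}^{t_{k+1}}\|A'\|_{HS}^2$, by Cauchy–Schwarz.
* $a_{k+1}-\rho_ka_k=\rho_k(a_{k+1}-a_k)+(1-\rho_k)a_{k+1}$, so $|a_{k+1}-\rho_ka_k|^2\le2\rho_k^2|a_{k+1}-a_k|^2+2(1-\rho_k)^2\|a\|_\infty^2$, where $|a_{k+1}-a_k|^2\le h_k\int_{t_k}^{t_{k+1}}|a'|^2$.

The factors $h_k$ and $1/h_k$ cancel, and the $k$-th summand is at most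
$$\frac1{\tau^2}\Big(\frac1{2m}\int_{t_k}^{t_{k+1}}|a'|^2+\frac{mh_k}2\|a\|_\infty^2\Big)+\frac1{4m}\int_{t_k}^{t_{k+1}}\|A'\|_{HS}^2 .$$
Summing over $k$ gives $\mathrm{KL}\le\kappa$. $\square$

Read (6) with the two dials in mind. The rotation term is $O(1/m)$ and does not see $\tau$. The shift terms are $O(1/\tau^2)+O(m/\tau^2)$ for $m\ge1$. Any choice with $m\to\infty$ and $\tau^2/m\to\infty$ makes everything small, and $\tau=m$ is such a choice.

## 6. Left almost invariance under $H^2$-paths

**Proposition 2.** Let $\mu_m=\mathrm{Haar}_K\times\mathrm{Law}(\xi^{m,m})$ on $H^1(\mathbb I,K)$, with $E=\mathfrak k$ and $m=1,2,\dots$. For every $H^2$-path $s$, with $v=\partial^{log}s$,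
$$\|s\mu_m-\mu_m\|^2\le\frac{C\|v\|_{H^1}^2}m\to0 .$$

*Proof.* The inclusion $C(\mathbb I,\mathfrak k)\to L^2(\mathbb I,\mathfrak k)$ is continuous, so $\mu_m$ is a Borel probability measure on $K\times L^2\cong H^1(\mathbb I,K)$, and images do not increase the distance. By (5) we apply Lemma 1 with $a=v$, $A=\mathrm{Ad}_s$, $\tau=m$. Both are admissible: $v\in H^1(\mathbb I,\mathfrak k)$ because $s$ is an $H^2$-path, and $\int_0^1\|A'\|_{HS}^2\le C\|v\|_2^2<\infty$ by Fact 4. Averaging $v(t)=v(r)+\int_r^tv'$ over $r\in\mathbb I$ gives $\|v\|_\infty\le\|v\|_2+\|v'\|_2\le C\|v\|_{H^1}$. So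
$$\kappa\le\frac{\|v\|_\infty^2}{2m^2}+\frac{\|v'\|_2^2}{2m^3}+\frac{\|v\|_\infty^2}{2m}+\frac{C\|v\|_2^2}{4m}\le\frac{C\|v\|_{H^1}^2}m .\qquad\square$$

This already gives left invariance on the path group. It remains to handle the right side and the loops. Both are done by algebra alone, with no further probability.

## 7. Right translations from inverses

Let $G=P_p$ and let $\mu$ be a Borel probability measure on $G$. For $t\in G$ we have $x^{-1}t=(t^{-1}x)^{-1}$, so $\check\mu t=(t^{-1}\mu)^\vee$. Inversion and translation by $t$ are homeomorphisms and preserve the distance, so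
$$\|\check\mu t-\check\mu\|=\|t^{-1}\mu-\mu\|=\|\mu-t\mu\|. \tag{7}$$
Thus $\mu$ is good on the left and $\check\mu$ is equally good on the right. To have both, multiply: let $\mu*\check\mu$ be the image of $\mu\times\check\mu$ under $(x,y)\mapsto xy$. Since $s(xy)=(sx)y$ and $(xy)s=x(ys)$, we have $s(\mu*\check\mu)=(s\mu)*\check\mu$ and $(\mu*\check\mu)s=\mu*(\check\mu s)$. With (7),
$$\|s(\mu*\check\mu)-\mu*\check\mu\|\le\|s\mu-\mu\|,\qquad\|(\mu*\check\mu)s-\mu*\check\mu\|\le\|s\mu-\mu\|. \tag{8}$$

## 8. Closing the product of two paths to a loop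

We now want measures on $\Lambda=\Lambda_p$, while our measures live on $G=P_p$. The plan is to turn paths into loops by a Borel map that respects multiplication by loops. The one-sided version shows the idea. To close a path $x$, multiply it on the right by a path $c$ with $c(1)=e$ and $c(0)=x(0)^{-1}x(1)$: then $xc$ starts at $x(0)x(0)^{-1}x(1)=x(1)$ and ends at $x(1)$. If $s$ is a loop, then $(sx)(0)^{-1}(sx)(1)=x(0)^{-1}s(0)^{-1}s(1)x(1)=x(0)^{-1}x(1)$. So $sx$ receives the same correction $c$ as $x$, and closing up commutes with left multiplication by loops. The two-sided version places the correction between two paths.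

**Step 1: a Borel choice of corrections.** Let $K_0$ be the identity component of $K$. We construct a Borel map $c:K_0\to P_p$, $k\mapsto c_k$, with $c_k(0)=k$ and $c_k(1)=e$. Let $B\subset\mathfrak k$ be a small open ball around $0$ on which $\exp$ is a diffeomorphism onto an open neighborhood $V$ of $e$ in $K_0$, with inverse $\log$. By compactness $K_0=\bigcup_{j=1}^rg_jV$ with $g_j\in K_0$. As $K_0$ is connected, choose Lipschitz paths $\gamma_j$ in $K_0$ from $g_j$ to $e$. For $k$ in the Borel set $g_jV\setminus\bigcup_{i<j}g_iV$ put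
$$c_k(t)=\gamma_j(t)\exp\big((1-t)\log(g_j^{-1}k)\big).$$
Then $c_k(0)=g_jg_j^{-1}k=k$ and $c_k(1)=e$. By (2), $\partial^{log}c_k=\partial^{log}\gamma_j-\mathrm{Ad}_{\gamma_j}\log(g_j^{-1}k)$, which is bounded in $t$ and depends continuously on $k$ in the sup norm, hence in $L^p$. So $c$ is continuous on each of finitely many Borel pieces, and therefore Borel.

**Step 2: the closing map.** For $x,y\in G$ put
$$k(x,y)=x(0)^{-1}x(1)\,y(1)y(0)^{-1},\qquad\Psi(x,y)=x\cdot c_{k(x,y)}\cdot y. \tag{9}$$
Here $k(x,y)\in K_0$, because $t\mapsto x(0)^{-1}x(t)$ and $t\mapsto y(t)y(0)^{-1}$ are paths starting at $e$. The value $\Psi(x,y)$ is a loop: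
$$\Psi(x,y)(0)=x(0)\,x(0)^{-1}x(1)\,y(1)y(0)^{-1}\,y(0)=x(1)y(1)=\Psi(x,y)(1).$$
The map $(x,y)\mapsto k(x,y)$ is continuous, $c$ is Borel and multiplication is continuous, so $\Psi:G\times G\to\Lambda$ is Borel.

**Step 3: equivariance.** For $s,t\in\Lambda$, since $s(0)^{-1}s(1)=e$ and $t(1)t(0)^{-1}=e$,
$$k(sx,yt)=x(0)^{-1}s(0)^{-1}s(1)x(1)\,y(1)t(1)t(0)^{-1}y(0)^{-1}=k(x,y),$$
hence $\Psi(sx,yt)=s\,\Psi(x,y)\,t$.

**Step 4: the measures.** Let $\nu'=\Psi_*(\mu\times\check\mu)$ on $\Lambda$. By Step 3, $s\nu'=\Psi_*(s\mu\times\check\mu)$ and $\nu's=\Psi_*(\mu\times\check\mu s)$. Together with (7), for all $s\in\Lambda$,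
$$\|s\nu'-\nu'\|\le\|s\mu-\mu\|,\qquad\|\nu's-\nu'\|\le\|s\mu-\mu\|. \tag{10}$$

## 9. Proof of Theorem A

Take $\mu_m$ from Proposition 2 and put $p=2$,
$$\nu_m=\mu_m*\check\mu_m\ \text{ on }H^1(\mathbb I,K),\qquad\nu'_m=\Psi_*(\mu_m\times\check\mu_m)\ \text{ on }H^1(\mathbb S^1,K).$$
By (8) and Proposition 2, $\|s\nu_m-\nu_m\|\to0$ and $\|\nu_ms-\nu_m\|\to0$ for every $H^2$-path $s$. By (10) and Proposition 2 the same holds for $\nu'_m$ and every $H^2$-path $s$ with $s(0)=s(1)$, in particular, by Fact 5, for every $H^2$-loop.

To pass to a mean, fix a free ultrafilter $\mathcal U$ on $\mathbb N$ and put $M(\varphi)=\lim_{\mathcal U}\int\varphi\,d\nu_m$. This is linear, positive, and $M(1)=1$. For an $H^2$-path $s$,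
$$|M(\varphi(s\,\cdot))-M(\varphi)|=\Big|\lim_{\mathcal U}\Big(\int\varphi\,d(s\nu_m)-\int\varphi\,d\nu_m\Big)\Big|\le\lim_{\mathcal U}2\|\varphi\|_\infty\|s\nu_m-\nu_m\|=0,$$
and in the same way $M(\varphi(\cdot\,s))=M(\varphi)$. The sequence $\nu'_m$ gives the mean on the loop group. So all four versions of the question have the answer yes. $\blacksquare$

## 10. Finite sets of $W^{1,p}$-paths: random coefficients and a change of time

We turn to invariance under all of $G$. The measures $\mu_m$ no longer suffice. Let $K=SO(2)$ and let $s$ be the path of Section 2 with $v=\partial^{log}s$ the indicator of $[\frac12,1]$. Here $\mathrm{Ad}$ is trivial, $\xi$ is continuous, and $v+\xi$ almost surely has a jump at $\frac12$ and agrees almost everywhere with no continuous function. The set of classes in $L^2$ that have a continuous representative is Borel (it is the image of $C(\mathbb I)$ under a continuous injection; Lusin–Souslin). It has measure $1$ for $\mathrm{Law}(\xi)$ and measure $0$ for $\mathrm{Law}(v+\xi)$. Hence $\|s\mu_m-\mu_m\|=1$ for every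 $m$.

The noise must know the shifts it has to hide. For Theorem B it is enough to treat finitely many $s_1,\dots,s_n$ at a time, so we may build the noise out of $v_i=\partial^{log}s_i$. Random scalar combinations of the $v_i$ are not enough, since $\mathrm{Ad}_{s_j}v_i$ is not a scalar combination of the $v_i$. We therefore let the coefficients be random functions with values in $\mathrm{End}(\mathfrak k)$: consider $U(t)=\sum_ix_i(t)v_i(t)$. Then the shift by $v_j$ adds the constant $\mathrm{Id}$ to the coefficient $x_j$, which is a perfectly smooth shift, and the rotation by $\mathrm{Ad}_{s_j}$ multiplies every coefficient on the left by $\mathrm{Ad}_{s_j}$. One point remains. Lemma 1 asks for $\int\|(\mathrm{Ad}_{s_j})'\|_{HS}^2<\infty$, and Fact 4 gives only an $L^p$ bound, which for $p<2$ does not suffice. A change of time repairs this.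

**Proposition 3.** Let $1\le p<\infty$. For every finite $F\subset P_p$ and $\varepsilon>0$ there is a Borel probability measure $\mu$ on $P_p$ with $\|s\mu-\mu\|<\varepsilon$ for all $s\in F$.

*Proof.* We may assume $F=\{s_1,\dots,s_n\}$ with $n\ge1$. Let $v_i=\partial^{log}s_i\in L^p\subset L^1$.

**Step 1: a clock in which all $\mathrm{Ad}_{s_j}$ are Lipschitz.** Let
$$\lambda(t)=\frac{t+\int_0^t\sum_i|v_i|}{1+\sum_i\|v_i\|_1}.$$
It is continuous and strictly increasing with $\lambda(0)=0$ and $\lambda(1)=1$, so it is a homeomorphism of $\mathbb I$. By Fact 4,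
$$\|\mathrm{Ad}_{s_j(t)}-\mathrm{Ad}_{s_j(t')}\|_{HS}\le C\Big|\int_{t'}^t|v_j|\Big|\le C\Big(1+\sum_i\|v_i\|_1\Big)|\lambda(t)-\lambda(t')| ,$$
so $A_j:=\mathrm{Ad}_{s_j}\circ\lambda^{-1}$ is a Lipschitz path in $O(\mathfrak k)$.

**Step 2: the space of coefficients.** Let $E=\mathrm{End}(\mathfrak k)^n$ with the Hilbert–Schmidt inner product, and define
$$T:C(\mathbb I,E)\to L^p(\mathbb I,\mathfrak k),\qquad(Tx)(t)=\sum_{i=1}^nx_i(\lambda(t))\,v_i(t).$$
It is linear, and continuous because $\|Tx\|_p\le\sum_i\|x_i\|_\infty\|v_i\|_p$.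

**Step 3: left multiplication lifts to $C(\mathbb I,E)$.** Let $a_j=(\delta_{ij}\mathrm{Id}_{\mathfrak k})_i\in E$, constant in time, with $|a_j|^2=\|\mathrm{Id}_{\mathfrak k}\|_{HS}^2=d$. Let $\mathbf A_j(r)$ be the linear map $(x_i)_i\mapsto(A_j(r)x_i)_i$ of $E$. It is orthogonal, since $\mathrm{tr}\big((A_jx_i)^*A_jx_i\big)=\mathrm{tr}(x_i^*x_i)$, and Lipschitz in $r$, since $A_j$ is. For every $x\in C(\mathbb I,E)$ and almost every $t$, as $A_j(\lambda(t))=\mathrm{Ad}_{s_j(t)}$,
$$v_j(t)+\mathrm{Ad}_{s_j(t)}(Tx)(t)=\sum_i\big(\delta_{ij}\mathrm{Id}+A_j(\lambda(t))\,x_i(\lambda(t))\big)v_i(t)=T(a_j+\mathbf A_jx)(t). \tag{11}$$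

**Step 4: the estimate.** Let $\xi=\xi^{m,m}$ be the process in $E$, let $U=T(\xi)$ and $\mu=\mathrm{Haar}_K\times\mathrm{Law}(U)$. By (5) and (11), and since images under $T$ do not increase distances,
$$\|s_j\mu-\mu\|\le\|\mathrm{Law}\,T(a_j+\mathbf A_j\xi)-\mathrm{Law}\,T(\xi)\|\le\|\mathrm{Law}(a_j+\mathbf A_j\xi)-\mathrm{Law}(\xi)\| .$$
Lemma 1 with $\tau=m$ and $a_j'=0$ gives
$$\|s_j\mu-\mu\|^2\le\frac12\Big(\frac d{2m^2}+\frac d{2m}+\frac1{4m}\int_0^1\|\mathbf A_j'\|_{HS}^2\Big),\qquad j=1,\dots,n.$$
The integrals are finite and do not depend on $m$, so the right side tends to $0$ as $m\to\infty$. Take $m$ large. $\square$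

## 11. Proof of Theorem B: cluster points and averaging over $O(2)$

**Step 1: a bi-invariant mean.** Let $G=P_p$ or $\Lambda_p$. Proposition 3 with (8), respectively (10), gives for each finite $F\subset G$ and $\varepsilon>0$ a Borel probability measure $\nu_{F,\varepsilon}$ on $G$ with
$$\|s\nu_{F,\varepsilon}-\nu_{F,\varepsilon}\|<\varepsilon,\qquad\|\nu_{F,\varepsilon}s-\nu_{F,\varepsilon}\|<\varepsilon\qquad(s\in F).$$
Direct the pairs by $(F,\varepsilon)\le(F',\varepsilon')$ iff $F\subset F'$ and $\varepsilon\ge\varepsilon'$. The set of means on $B(G)$ is weak*-compact, so the net $\varphi\mapsto\int\varphi\,d\nu_{F,\varepsilon}$ has a weak* cluster point $m$. Given $s\in G$, $\varphi\in B(G)$ and $\varepsilon_0>0$, for all pairs beyond $(\{s\},\varepsilon_0)$ the integrals of $\varphi(s\,\cdot)$ and $\varphi$ differ by at most $2\|\varphi\|_\infty\varepsilon_0$, so $|m(\varphi(s\,\cdot))-m(\varphi)|\le2\|\varphi\|_\infty\varepsilon_0$. Let $\varepsilon_0\to0$. The right side is the same.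

**Step 2: inversion.** Put $\check m(\varphi)=m(\varphi(\cdot^{-1}))$. As $\varphi(sx^{-1})=\varphi\big((xs^{-1})^{-1}\big)$, the function $x\mapsto\varphi(sx^{-1})$ is the right translate by $s^{-1}$ of $x\mapsto\varphi(x^{-1})$. So right invariance of $m$ gives left invariance of $\check m$, and similarly with the sides exchanged. Then $\frac12(m+\check m)$ is bi-invariant and inversion-invariant.

**Step 3: rotations and reflections of the circle.** Let $G=\Lambda_p$, and let $M$ be the set of bi-invariant and inversion-invariant means. It is convex, weak*-compact and nonempty by Step 2. For $g\in O(2)$ the map $\alpha_g(f)=f\circ g$ is a group automorphism of $\Lambda_p$. It is a homeomorphism: a rotation by $\theta$ sends the coordinates $(f(0),u)$ to $(f(\theta),u(\cdot+\theta))$, the reflection $t\mapsto1-t$ sends them to $(f(0),-u(1-\cdot))$, both depend continuously on $f$, and every element of $O(2)$ is a rotation or the product of a rotation and this reflection. For $m\in M$ the mean $m_g(\varphi)=m(\varphi\circ\alpha_g)$ lies in $M$ again: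 writing $\alpha=\alpha_g$, we have $\varphi(s\,\alpha(x))=(\varphi\circ\alpha)(\alpha^{-1}(s)x)$, similarly on the right, and $\alpha$ commutes with inversion. The maps $m\mapsto m_g$ are affine and weak*-continuous.

The rotations commute, so by the Markov–Kakutani fixed point theorem there is an $m\in M$ fixed by all rotations. Let $r$ be a reflection. Then $r^2=1$, and for each rotation $g$ both $gr=rg^{-1}$ and $rg=g^{-1}r$ hold, so $m_r$ is again fixed by all rotations. Hence $\frac12(m+m_r)\in M$ is fixed by all rotations and by $r$, therefore by $O(2)$. (Equivalently: $O(2)$ as a discrete group is solvable, hence amenable, and Day's fixed point theorem applies.) $\blacksquare$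

**Remark.** A topological group is amenable if it has a left-invariant mean on its bounded right uniformly continuous functions, that is, the bounded $\varphi$ with $\sup_x|\varphi(hx)-\varphi(x)|\to0$ as $h\to e$; some authors phrase this with left uniformly continuous functions, where $hx$ is replaced by $xh$. Both spaces consist of Borel functions and are stable under left and right translations. (For instance, $\sup_x|\varphi(shx)-\varphi(sx)|=\sup_y|\varphi(shs^{-1}y)-\varphi(y)|$.) So restricting the means of Theorem B shows that $H^1(\mathbb I,K)$ and $H^1(\mathbb S^1,K)$ are amenable, and also that they admit left-invariant means on the bounded functions that are uniformly continuous with respect to a left-invariant metric.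

## 12. Proof of Theorem C: Baire category against compact sets

Let $d\ge1$ and $G=P_p$ or $\Lambda_p$.

**Step 1: $G$ is not locally compact.** Closed subsets of locally compact Hausdorff spaces are locally compact, and infinite-dimensional Banach spaces are not locally compact. So it suffices to find a closed subset of $G$ homeomorphic to an infinite-dimensional Banach space. In $P_p\cong K\times L^p(\mathbb I,\mathfrak k)$ take $\{e\}\times L^p(\mathbb I,\mathfrak k)$. In $\Lambda_p$ fix $0\ne X\in\mathfrak k$ and take the paths $f(t)=\exp\big(X\int_0^tw\big)$ with $w\in L^p(\mathbb I,\mathbb R)$, $\int_0^1w=0$. They satisfy $f(0)=f(1)=e$ and $\partial^{log}f=wX$, so they form the set $\{e\}\times\{wX:\int_0^1w=0\}$, which is closed in $K\times L^p$ and homeomorphic to the Banach space $\{w\in L^p:\int_0^1w=0\}$.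

**Step 2: two continuity facts.** Let $\mu$ be a Borel probability measure on $G$. For bounded continuous $\varphi$ the function $s\mapsto\int\varphi(sx)\,d\mu(x)$ is continuous on $G$, by dominated convergence. Moreover
$$\|s\mu-\mu\|=\sup_\varphi\frac12\Big|\int\varphi(sx)\,d\mu(x)-\int\varphi\,d\mu\Big|,\qquad\varphi\text{ continuous},\ |\varphi|\le1. \tag{12}$$
The inequality $\ge$ is the first fact of Section 1. For $\le$, given a Borel set $B$, approximate the function $2\cdot1_B-1$ in $L^1(\mu+s\mu)$ by continuous $\varphi$ with $|\varphi|\le1$, which is possible on a metrizable space; then $\frac12(\int\varphi\,d(s\mu)-\int\varphi\,d\mu)$ approximates $s\mu(B)-\mu(B)$. By (12), $s\mapsto\|s\mu-\mu\|$ is a supremum of continuous functions, so the sets $\{s:\|s\mu-\mu\|\le\frac14\}$ are closed.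

**Step 3: part 1.** Suppose $\|s\mu_n-\mu_n\|\to0$ for all $s\in G$. Then the closed sets
$$D_N=\bigcap_{n\ge N}\big\{s:\|s\mu_n-\mu_n\|\le\tfrac14\big\}$$
cover $G$. Since $G$ is Polish, the Baire category theorem gives an $N$ and a nonempty open $W\subset D_N$. The set $V=W^{-1}W$ is an open neighborhood of $e$. For $g=t^{-1}s$ with $s,t\in W$,
$$\|g\mu_N-\mu_N\|=\|s\mu_N-t\mu_N\|\le\tfrac14+\tfrac14=\tfrac12 .$$
Borel probability measures on Polish spaces are tight, so there is a compact $Q$ with $\mu_N(Q)>\frac34$. Then $\mu_N(g^{-1}Q)=(g\mu_N)(Q)>\frac34-\frac12=\frac14$, so $g^{-1}Q$ and $Q$ have total measure more than $1$ and must intersect. If $g^{-1}q=q'$ with $q,q'\in Q$, then $g=q(q')^{-1}\in QQ^{-1}$. Thus $V\subset QQ^{-1}$, which is compact. So $e$ has a compact neighborhood and $G$ is locally compact, which contradicts Step 1.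

**Step 4: part 2.** Suppose $\mu$ is left invariant under a dense subgroup $S$. For bounded continuous $\varphi$ the continuous function $s\mapsto\int\varphi(sx)\,d\mu(x)$ is constant on $S$, hence on $G$. Since the integrals of bounded continuous functions determine a Borel probability measure on a metrizable space, $g\mu=\mu$ for all $g\in G$. Choose a compact $Q$ with $\mu(Q)>\frac12$. For every $g\in G$, $\mu(gQ)=\mu(Q)>\frac12$, so $gQ\cap Q\ne\emptyset$ and $g\in QQ^{-1}$. Hence $G=QQ^{-1}$ is compact, which again contradicts Step 1. $\blacksquare$
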